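\title{Sharp uniform-in-time propagation of chaos for monotone mean field dynamics, without smallness of the interaction}

\begin{abstract}
We consider $n$ diffusions in $\mathbb R^d$ whose drift depends smoothly, and not necessarily through pairwise interactions, on their empirical measure. We assume that the drift is $\lambda$-monotone for some $\lambda>0$ and that the particles start independently from a law satisfying a T$_1$ inequality. We prove that the relative entropy between the joint law of $k$ particles and the $k$-fold product of the McKean--Vlasov limit is at most $C(k/n)^2$, uniformly in time, with no condition on the strength of the interaction relative to $\lambda$. The proof conditions on the paths of the $k$ particles and compares the remaining particles with a system in which these paths are a frozen input. The conditioning costs relative entropy of order $k/n$ per unit of time, and the frozen system, being contractive, forgets old perturbations of its noise. A linear example shows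 that the rate is optimal and that $\lambda>0$ cannot be relaxed to $\lambda=0$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Fix $d\ge1$ and $\sigma\neq0$. Let $\mathcal P_2(\mathbb R^d)$ be the set of probability measures on $\mathbb R^d$ with finite second moment, let $\mu_0\in\mathcal P_2(\mathbb R^d)$, and let $V:\mathcal P_2(\mathbb R^d)\times\mathbb R^d\to\mathbb R^d$ be a drift. For $z=(z^1,\dots,z^n)\in(\mathbb R^d)^n$ write $m_z=\frac1n\sum_{l=1}^n\delta_{z^l}$ for the empirical measure. We study the particle system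
\begin{equation}\label{eq:particles}
dY^i_t=V(m^n_t,Y^i_t)\,dt+\sqrt2\,\sigma\,dB^i_t,\qquad i=1,\dots,n,\qquad m^n_t=m_{(Y^1_t,\dots,Y^n_t)},
\end{equation}
where $Y^1_0,\dots,Y^n_0$ are i.i.d.\ with law $\mu_0$ and $B^1,\dots,B^n$ are independent $d$-dimensional Brownian motions, independent of the initial positions. For large $n$ one expects $m^n_t$ to be close to a deterministic measure $\mu_t$, and each particle to be close to a solution of the McKean--Vlasov equation
\begin{equation}\label{eq:MV}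
dX_t=V(\mu_t,X_t)\,dt+\sqrt2\,\sigma\,dB_t,\qquad \mathrm{Law}(X_0)=\mu_0,\qquad \mu_t=\mathrm{Law}(X_t).
\end{equation}
For $1\le k\le n$ let $P^{n,k}_t$ be the joint law of $(Y^1_t,\dots,Y^k_t)$. Propagation of chaos is the statement that $P^{n,k}_t$ is close to $\mu_t^{\otimes k}$. We measure closeness by the relative entropy
\[
\mathbb H(\nu\,\|\,\mu)=\int\log\frac{d\nu}{d\mu}\,d\nu\quad\text{if }\nu\ll\mu,\qquad \mathbb H(\nu\,\|\,\mu)=\infty\quad\text{otherwise},
\]
and we ask for the bound
\begin{equation}\label{eq:rate}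
\mathbb H\big(P^{n,k}_t\,\|\,\mu_t^{\otimes k}\big)\le C\Big(\frac kn\Big)^2\qquad\text{for all }n\ge1,\ 1\le k\le n,\ t\ge0,
\end{equation}
with $C<\infty$ independent of $n,k,t$. By Pinsker's inequality, \eqref{eq:rate} bounds the total variation distance by a multiple of $k/n$, so that any $k=o(n)$ particles are asymptotically independent, at all times.

\subsection{Which rate to expect}\label{sec:heuristics}

Let $\mathcal F^k_t=\sigma(Y^i_s:i\le k,\ s\le t)$ be the information carried by the first $k$ particles, which we call \emph{observed}; the others are \emph{hidden}. Two drift errors matter: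
\begin{equation}\label{eq:xitheta}
\xi^i_t=V(m^n_t,Y^i_t)-V(\mu_t,Y^i_t),\qquad \theta^i_t=\mathbb E\big[\xi^i_t\,\big|\,\mathcal F^k_t\big],\qquad i\le k .
\end{equation}
In their own filtration the observed particles solve a stochastic differential equation with drift $V(\mu_t,Y^i_t)+\theta^i_t$, and Girsanov's theorem gives
\begin{equation}\label{eq:girsanov-intro}
\mathbb H\big(P^{n,k}_t\,\|\,\mu_t^{\otimes k}\big)\le\frac1{4\sigma^2}\sum_{i\le k}\int_0^t\mathbb E|\theta^i_s|^2\,ds
\end{equation}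
(both facts are proved in Section~\ref{sec:reduction}). The empirical measure fluctuates on the scale $n^{-1/2}$, so $\mathbb E|\xi^i_t|^2$ is of order $1/n$, and Jensen's inequality $\mathbb E|\theta^i_t|^2\le\mathbb E|\xi^i_t|^2$ yields the rate $k/n$. This is wasteful, because most of the fluctuation is produced by hidden particles and is averaged out by the conditioning. Suppose, as a caricature, that $V(\mu,x)=\int f\,d\mu$ with $f$ real and bounded, and that the particles are i.i.d.\ with law $\mu$. Then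
\[
\mathbb E\Big[\frac1n\sum_{l=1}^nf(X^l)\,\Big|\,X^1,\dots,X^k\Big]-\int f\,d\mu=\frac1n\sum_{i\le k}\Big(f(X^i)-\int f\,d\mu\Big)
\]
has second moment $\mathrm{Var}_\mu(f)\,k/n^2$. One therefore guesses $\mathbb E|\theta^i_t|^2\approx k/n^2$, and the sum over $k$ particles in \eqref{eq:girsanov-intro} gives $(k/n)^2$.

Two things stand between this guess and \eqref{eq:rate}. The particles are not independent: the observed particles push the hidden ones, and their paths reveal information about the hidden ones, more and more as time passes. And the right side of \eqref{eq:girsanov-intro} grows with $t$. Both call for a contraction property of the dynamics.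

\subsection{Assumptions and results}

For $p\ge1$, $\mathbb W_p(\mu,\nu)$ is the infimum of $(\mathbb E|\xi-\xi'|^p)^{1/p}$ over all couplings $(\xi,\xi')$ of $\mu$ and $\nu$. The \emph{Wasserstein derivative} of $f:\mathcal P_2(\mathbb R^d)\to\mathbb R^m$ is a matrix-valued function $\nabla_{\mathbb W}f(\mu)(y)\in\mathbb R^{m\times d}$ such that, for square-integrable random vectors $\xi,\eta$ and $\xi_\tau=\xi+\tau\eta$,
\begin{equation}\label{eq:chainW}
\frac d{d\tau}f\big(\mathrm{Law}(\xi_\tau)\big)=\mathbb E\big[\nabla_{\mathbb W}f\big(\mathrm{Law}(\xi_\tau)\big)(\xi_\tau)\,\eta\big].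
\end{equation}
It measures the response of $f$ to moving the mass located at $y$. We write $\nabla_{\mathbb W}V(\mu,x)(y)$ for the derivative of $V(\cdot,x)$, and $|\cdot|$ for the Euclidean norm of vectors and the operator norm of matrices. The assumptions are as follows.
\begin{description}
\item[(A1) Regularity.] $V$ is smooth, with bounded derivatives of orders $1$ to $6$, jointly in the space variable and in the measure variable.
\item[(A2) Monotonicity.] There is $\lambda>0$ such that $V$ is $\lambda$-monotone: for all square-integrable random vectors $X,Y$ in $\mathbb R^d$,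
\[
\mathbb E\big[\big(V(\mathrm{Law}(X),X)-V(\mathrm{Law}(Y),Y)\big)\cdot(X-Y)\big]\le-\lambda\,\mathbb E|X-Y|^2 .
\]
\item[(A3) T$_1$ inequality.] There is $c>0$ with $\mathbb W_1(\nu,\mu_0)^2\le c\,\mathbb H(\nu\,\|\,\mu_0)$ for all probability measures $\nu$ on $\mathbb R^d$.
\end{description}
When $V=-\nabla_{\mathbb W}\Psi$ for a smooth functional $\Psi$ on Wasserstein space, (A2) is equivalent to $\lambda$-displacement convexity of $\Psi$. In the pairwise case $V(\mu,x)=-\nabla U(x)-\int\nabla W(x-y)\,\mu(dy)$ with $W$ even, (A2) holds when $U$ is $\lambda$-strongly convex and $W$ is convex. Indeed, if $(\tilde X,\tilde Y)$ is an independent copy of $(X,Y)$, then, $\nabla W$ being odd,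
\begin{multline*}
\mathbb E\big[(\nabla W(X-\tilde X)-\nabla W(Y-\tilde Y))\cdot(X-Y)\big]\\
=\tfrac12\,\mathbb E\big[(\nabla W(X-\tilde X)-\nabla W(Y-\tilde Y))\cdot((X-\tilde X)-(Y-\tilde Y))\big]\ge0 .
\end{multline*}

It is known that \eqref{eq:rate} holds under (A1)--(A3) and the additional smallness condition
\begin{equation}\label{eq:small}
\sup_{\mu,x,y}\,|\nabla_{\mathbb W}V(\mu,x)(y)|^2<\lambda^2/3 ,
\end{equation}
which constrains the strength of the interaction relative to $\lambda$; in the pairwise case $\nabla_{\mathbb W}V(\mu,x)(y)=\nabla^2W(x-y)$. Smallness conditions of this kind also appear in earlier work on pairwise interactions, while in the stationary regime the sharp bound has been obtained without one. The question, posed in \cite{AL} and open even for pairwise interactions, is whether \eqref{eq:rate} holds under (A1)--(A3) alone. It does.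

\begin{theorem}\label{thm:main}
Assume \emph{(A1)}, \emph{(A2)}, \emph{(A3)}. Then \eqref{eq:rate} holds with a constant $C<\infty$ that depends only on $d$, $\sigma$, $\lambda$, the bounds on the first and second derivatives of $V$, $|V(\delta_0,0)|$, $c$ and $\int|x|^4\,d\mu_0$.
\end{theorem}

From (A1) we use only the following consequence of the boundedness of the derivatives of orders $1$ and $2$ (see Section~\ref{sec:reg}).
\begin{description}
\item[(R)] There is $L<\infty$ such that
\begin{description}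
\item[(R1)] $|V(\mu,x)-V(\nu,x')|\le L\big(\mathbb W_1(\mu,\nu)+|x-x'|\big)$;
\item[(R2)] $|\nabla_xV|\le L$ and $|\nabla_{\mathbb W}V|\le L$, and for all $n$ and $x$ the map $z\mapsto V(m_z,x)$ on $(\mathbb R^d)^n$ is $C^1$ with $\partial_{z^l}V(m_z,x)=\frac1n\nabla_{\mathbb W}V(m_z,x)(z^l)$;
\item[(R3)] $\nabla_xV(\mu,x)$ and $\nabla_{\mathbb W}V(\mu,x)(y)$ are $L$-Lipschitz in $(\mu,x,y)$ for the distance $\mathbb W_1(\mu,\mu')+|x-x'|+|y-y'|$.
\end{description}
\end{description}
Let $P^{n,k}_{[t,t+T]}$ be the law of the path $(Y^1_s,\dots,Y^k_s)_{s\in[t,t+T]}$ and $\mu_{[t,t+T]}$ the law of $(X_s)_{s\in[t,t+T]}$.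

\begin{theorem}\label{thm:complements}
Theorem~\ref{thm:main} holds with \emph{(R)} in place of \emph{(A1)}. Moreover, with a constant $C$ of the same kind, for all $1\le k\le n$ and $t,T\ge0$,
\begin{align}
&\mathbb E|\theta^1_t|^2=\mathbb E\big|\mathbb E[V(m^n_t,Y^1_t)\,|\,\mathcal F^k_t]-V(\mu_t,Y^1_t)\big|^2\le C\,k/n^2,\label{eq:drift}\\
&\mathbb W_2^2\big(P^{n,k}_t,\mu_t^{\otimes k}\big)\le C(k/n)^2,\label{eq:W2}\\
&\mathbb H\big(P^{n,k}_{[t,t+T]}\,\|\,\mu_{[t,t+T]}^{\otimes k}\big)\le C(1+T)(k/n)^2.\label{eq:path}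
\end{align}
\end{theorem}

\begin{theorem}\label{thm:sharp}
\emph{(a)} For all $\lambda,\beta>0$ there is a system satisfying \emph{(A1)--(A3)} with $\sup|\nabla_{\mathbb W}V|^2=\beta^2$ such that, for all $k\le n$,
\[
\lim_{t\to\infty}\mathbb H\big(P^{n,k}_t\,\|\,\mu_t^{\otimes k}\big)=\frac d2\big[x-\log(1+x)\big]\ge\frac d4\,\frac{x^2}{1+x},\qquad x=\frac{\beta k}{\lambda n}.
\]
So the rate $(k/n)^2$ is optimal for every ratio $\beta/\lambda$, and any constant $C$ for which \eqref{eq:rate} holds for this system satisfies $C\ge d\beta^2/(4\lambda^2)$.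

\emph{(b)} There is a $0$-monotone system satisfying \emph{(A1)} and \emph{(A3)} such that $\mathbb H(P^{n,k}_t\,\|\,\mu_t^{\otimes k})\to\infty$ as $t\to\infty$ for all $k\le n$.
\end{theorem}

\subsection{The method}

Everything reduces to the drift estimate \eqref{eq:drift}. For pairwise interactions, $\theta^1_t$ is an integral against the conditional law of one more particle; this links the $k$-particle problem to the $(k+1)$-particle problem, in the BBGKY entropy hierarchy. We replace the hierarchy by a direct description of all hidden particles given the observed paths. The hidden particles are a deterministic function of the observed paths and of their own noise (initial positions and Brownian motions). Feeding this function with \emph{fresh} noise defines a system in which the observed paths are a frozen input and there is no feedback. The error $\theta^1_t$ splits in two.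
\begin{itemize}
\item \emph{Feedback.} Given the observed paths, the true hidden noise is no longer distributed as fresh noise. The relative entropy of this change of measure on a time window $[s,t]$ is $O(\frac kn(t-s))$. The frozen system is $\lambda$-contractive for every input, so a perturbation of its noise at time $r$ is damped by $e^{-\lambda(t-r)}$. Linear growth loses against exponential decay.
\item \emph{Response to the input.} In the frozen system with fresh noise, each hidden particle is replaced by its conditional average given the input and its own noise. Monotonicity applies directly to these averages, and the discarded fluctuations enter only at second order.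
\end{itemize}

The hypotheses enter as follows. Monotonicity is used only through the two inequalities of Lemma~\ref{lem:mono}, which drive every uniform-in-time estimate; by Theorem~\ref{thm:sharp}(b), $\lambda>0$ is needed. The T$_1$ inequality gives finite moments (Lemma~\ref{lem:moments}) and controls the information acquired about the \emph{initial} positions of hidden particles (Lemma~\ref{lem:tensor}). The second-order condition (R3) is used in Lemmas~\ref{lem:empirical} and~\ref{lem:second}, to gain $1/n$ where a Lipschitz bound gives $n^{-1/2}$ (see Remark~\ref{rem:lipschitz}). The condition $\sigma\ne0$ lets us turn differences of drifts into changes of the noise.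

Section~\ref{sec:linear} solves a linear model and proves Theorem~\ref{thm:sharp}. Section~\ref{sec:tools} collects tools, and Section~\ref{sec:reduction} derives Theorems~\ref{thm:main} and~\ref{thm:complements} from \eqref{eq:drift}. Section~\ref{sec:frozen} introduces the frozen system and proves \eqref{eq:drift} by hand in the linear model. Sections~\ref{sec:feedback} and~\ref{sec:response} prove the two estimates in general.

\section{Linear interaction: an exact formula}\label{sec:linear}

Let $\lambda\ge0$, $\beta>0$, and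
\begin{equation}\label{eq:linear}
V(\mu,x)=-\lambda x-\beta\Big(x-\int y\,\mu(dy)\Big),\qquad\mu_0=\delta_0 .
\end{equation}
This is the pairwise drift with $U(x)=\frac\lambda2|x|^2$ and $W(x)=\frac\beta2|x|^2$. Here $\nabla_xV=-(\lambda+\beta)I$, $\nabla_{\mathbb W}V=\beta I$, and higher derivatives vanish, so (A1) holds. The left side of (A2) equals
\[
-\lambda\,\mathbb E|X-Y|^2-\beta\,\mathbb E\big|X-Y-\mathbb E[X-Y]\big|^2\le-\lambda\,\mathbb E|X-Y|^2,
\]
so $V$ is $\lambda$-monotone. (A3) holds because $\mathbb H(\nu\,\|\,\delta_0)<\infty$ only for $\nu=\delta_0$.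

A one-dimensional Ornstein--Uhlenbeck process $d\zeta=-a\zeta\,dt+\sqrt2\sigma\,dB$ started at $0$ is a centered Gaussian with variance $v(a,t)=2\sigma^2\int_0^te^{-2as}ds$, which decreases in $a$. Put $v^\parallel_t=v(\lambda,t)$, $v^\perp_t=v(\lambda+\beta,t)$ and, for $t>0$, $\rho_t=v^\parallel_t/v^\perp_t-1\ge0$. In \eqref{eq:MV} the mean solves $\frac d{dt}\mathbb EX_t=-\lambda\,\mathbb EX_t$ and stays at $0$, so $dX=-(\lambda+\beta)X\,dt+\sqrt2\sigma\,dB$ and $\mu_t=N(0,v^\perp_tI_d)$. In \eqref{eq:particles} the $d$ spatial coordinates are independent. In each of them, with $\Pi=\frac1n\mathbf 1\mathbf 1^{\top}$ the projection onto $\mathbf 1=(1,\dots,1)\in\mathbb R^n$, the drift is $-\lambda\Pi Y-(\lambda+\beta)(I-\Pi)Y$. The mode along $\mathbf 1$ relaxes at rate $\lambda$ and the orthogonal modes at rate $\lambda+\beta$, so the covariance matrix is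
\begin{equation}\label{eq:cov}
v^\parallel_t\,\Pi+v^\perp_t(I-\Pi)=v^\perp_t\Big(I_n+\frac{\rho_t}n\mathbf 1\mathbf 1^{\top}\Big).
\end{equation}
Its upper left $k\times k$ block is $v^\perp_t\Sigma$ with $\Sigma=I_k+\frac{\rho_t}n\mathbf 1\mathbf 1^{\top}$, whose eigenvalues are $1$, with multiplicity $k-1$, and $1+k\rho_t/n$. Since $\mathbb H(N(0,v\Sigma)\,\|\,N(0,vI_k))=\frac12[\operatorname{tr}\Sigma-k-\log\det\Sigma]$ and the $d$ coordinates add up,
\begin{equation}\label{eq:exact}
\mathbb H\big(P^{n,k}_t\,\|\,\mu_t^{\otimes k}\big)=\frac d2\Big[\frac{k\rho_t}n-\log\Big(1+\frac{k\rho_t}n\Big)\Big],\qquad t>0 .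
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) For $\lambda>0$, $v^\parallel_t\to\sigma^2/\lambda$ and $v^\perp_t\to\sigma^2/(\lambda+\beta)$, so $\rho_t\to\beta/\lambda$, and \eqref{eq:exact} gives the limit. For $x\ge0$ we have $x-\log(1+x)\ge\frac{x^2}{2(1+x)}$: both sides vanish at $0$, and their derivatives are $\frac{x(2+2x)}{2(1+x)^2}\ge\frac{x(2+x)}{2(1+x)^2}$. As $x\le\beta/\lambda$, the limit is at least $\frac d4\frac{(\beta/\lambda)^2}{1+\beta/\lambda}(k/n)^2$. If \eqref{eq:rate} holds with constant $C$, then $k=1$ gives $C\ge\frac{d\beta^2}{4\lambda^2}\big(1+\frac\beta{\lambda n}\big)^{-1}$, and we let $n\to\infty$.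

(b) For $\lambda=0$, $v^\parallel_t=2\sigma^2t$ and $v^\perp_t\to\sigma^2/\beta$, so $\rho_t\to\infty$, and the right side of \eqref{eq:exact} tends to infinity.
\end{proof}

\begin{remark}
For $\lambda>0$, $1+\rho_t=\frac{\lambda+\beta}\lambda\cdot\frac{1-e^{-2\lambda t}}{1-e^{-2(\lambda+\beta)t}}\le1+\frac\beta\lambda$, and $x-\log(1+x)\le x^2/2$ for $x\ge0$. Hence \eqref{eq:rate} holds in this model with $C=d\beta^2/(4\lambda^2)$, for every $\beta$. The smallness condition \eqref{eq:small} reads $\beta^2<\lambda^2/3$, and nothing happens to \eqref{eq:exact} at this threshold. This is the reason to guess that \eqref{eq:small} can be removed. When $\lambda=0$, the center of mass of the particles performs a Brownian motion of variance $2\sigma^2t/n$ per coordinate, which nothing pulls back.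
\end{remark}

\section{Tools}\label{sec:tools}

From now on (R), (A2) and (A3) hold. Replacing the Brownian motions by their negatives, we assume $\sigma>0$. The letter $C$ denotes constants that depend only on $d,\sigma,\lambda,L,|V(\delta_0,0)|,c,\int|x|^4d\mu_0$, never on $n,k,t$, and that may change from line to line. For $z\in(\mathbb R^d)^n$, $|z|^2=\sum_l|z^l|^2$; $\|\cdot\|_p$ is the norm of $L^p(\mathbb P)$; $\gamma$ is Wiener measure, in the dimension and on the interval given by the context. All random elements take values in Polish spaces, so regular conditional laws exist. A conditional expectation given some of several independent inputs is realized by integrating out the other inputs. Stochastic calculus is carried out in the usual augmentation of a filtration; a continuous martingale remains a martingale in the augmented filtration.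

\subsection{Regularity}\label{sec:reg}

To see that (A1) implies (R), let $f$ be one of the maps $V(\cdot,x)$, $\nabla_xV(\cdot,x)$, $\nabla_{\mathbb W}V(\cdot,x)(y)$; its Wasserstein derivative is a derivative of $V$ of order at most $2$, hence bounded. If $(\xi,\xi')$ is a $\mathbb W_1$-optimal coupling of $\mu,\nu\in\mathcal P_2$, then \eqref{eq:chainW} with $\eta=\xi'-\xi$ bounds $|f(\mu)-f(\nu)|$ by a constant times $\mathbb E|\xi-\xi'|=\mathbb W_1(\mu,\nu)$. The Lipschitz bounds in $x$ and $y$ are the mean value inequality. This gives (R1) and (R3). The formula in (R2) is \eqref{eq:chainW} with $\xi=z^I$, $\eta=h1_{\{I=l\}}$ and $I$ uniform on $\{1,\dots,n\}$; the partial derivatives are continuous by (R3) and \eqref{eq:emp} below.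

By (R1) the drifts are Lipschitz, so \eqref{eq:particles} and \eqref{eq:MV} have unique strong solutions, and the particles are exchangeable. Pairing $z^l$ with $z'^l$ gives
\begin{equation}\label{eq:emp}
\mathbb W_1(m_z,m_{z'})\le\frac1n\sum_l|z^l-z'^l|\le\frac1{\sqrt n}\,|z-z'| .
\end{equation}
We also need a Taylor formula. For $z,h\in(\mathbb R^d)^n$ and $x,h^0\in\mathbb R^d$,
\begin{multline}\label{eq:taylor}
\Big|V(m_{z+h},x+h^0)-V(m_z,x)-\nabla_xV(m_z,x)h^0-\frac1n\sum_{l=1}^n\nabla_{\mathbb W}V(m_z,x)(z^l)h^l\Big|\\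
\le L\Big(2|h^0|^2+\frac3n\sum_{l=1}^n|h^l|^2\Big).
\end{multline}
Indeed, $(z,x)\mapsto V(m_z,x)$ has continuous partial derivatives, so $f(\tau)=V(m_{z+\tau h},x+\tau h^0)$ is $C^1$ and the left side is $|f(1)-f(0)-f'(0)|$. With $\bar h=\frac1n\sum_l|h^l|$, (R3) and \eqref{eq:emp} give, for $\tau\in[0,1]$,
\[
|f'(\tau)-f'(0)|\le L(\bar h+|h^0|)|h^0|+\frac Ln\sum_l(\bar h+|h^0|+|h^l|)|h^l|=L(\bar h+|h^0|)^2+\frac Ln\sum_l|h^l|^2,
\]
and $(\bar h+|h^0|)^2\le2|h^0|^2+\frac2n\sum_l|h^l|^2$.

\subsection{Monotonicity and moments}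

Assumption (A2) is an inequality between expectations. It contains two deterministic inequalities, one for the whole system and one for a single particle in a fixed environment.

\begin{lemma}\label{lem:mono}
For all $z,z'\in(\mathbb R^d)^n$, $\mu\in\mathcal P_2(\mathbb R^d)$ and $x,y\in\mathbb R^d$,
\begin{gather}
\sum_{i=1}^n\big(V(m_z,z^i)-V(m_{z'},z'^i)\big)\cdot(z^i-z'^i)\le-\lambda|z-z'|^2,\tag{M}\label{eq:M}\\
\big(V(\mu,x)-V(\mu,y)\big)\cdot(x-y)\le-\lambda|x-y|^2.\tag{P}\label{eq:P}
\end{gather}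
\end{lemma}

\begin{proof}
For \eqref{eq:M}, apply (A2) to $X=z^I$, $Y=z'^I$ with $I$ uniform on $\{1,\dots,n\}$. For \eqref{eq:P}, let $\zeta\sim\mu$, let $A$ be an event independent of $\zeta$ with $\mathbb P(A)=\varepsilon$, and apply (A2) to $X=x1_A+\zeta1_{A^c}$, $Y=y1_A+\zeta1_{A^c}$. Since $X-Y=(x-y)1_A$, this reads $\varepsilon\,(V(\mathrm{Law}X,x)-V(\mathrm{Law}Y,y))\cdot(x-y)\le-\lambda\varepsilon|x-y|^2$. Divide by $\varepsilon$ and let $\varepsilon\to0$; both laws converge to $\mu$ in $\mathbb W_1$, and (R1) applies.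
\end{proof}

If $z$ and $z'$ agree in some coordinates, the corresponding terms of \eqref{eq:M} vanish. So \eqref{eq:M} is also monotonicity in the remaining coordinates, \emph{with the same $\lambda$, whatever the values of the frozen coordinates}. The whole paper rests on this observation.

\begin{lemma}\label{lem:gronwall}
Let $\varphi\ge0$ be such that $\varphi^2$ is absolutely continuous and $(\varphi^2)'\le-2\lambda\varphi^2+2\varphi g$ a.e., with $g\ge0$ locally integrable. Then $\varphi_t\le e^{-\lambda t}\varphi_0+\int_0^te^{-\lambda(t-s)}g_s\,ds$. If $\varphi,g$ are random and $\varphi_0=0$, then $\|\varphi_t\|_p\le\lambda^{-1}\operatorname{ess\,sup}_{s\le t}\|g_s\|_p$ for $p\ge1$.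
\end{lemma}

\begin{proof}
Let $\varphi_\varepsilon=\sqrt{\varphi^2+\varepsilon}$. Then $\varphi_\varepsilon'\le(-\lambda\varphi_\varepsilon^2+\lambda\varepsilon+\varphi g)/\varphi_\varepsilon\le-\lambda\varphi_\varepsilon+\lambda\sqrt\varepsilon+g$. Integrate $(e^{\lambda s}\varphi_\varepsilon)'$ and let $\varepsilon\to0$. The last claim is Minkowski's inequality.
\end{proof}

\begin{lemma}\label{lem:moments}
All moments of $\mu_0$ are finite, and $M:=\sup_{t\ge0}\|X_t\|_4\le C$.
\end{lemma}

\begin{proof}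
Let $A$ be a ball with $\mu_0(A)\ge\frac12$ and let $A_r=\{x:\operatorname{dist}(x,A)\ge r\}$; suppose $\mu_0(A_r)>0$. Every coupling of $\mu_0(\cdot|A)$ and $\mu_0(\cdot|A_r)$ moves mass by at least $r$, and $\mathbb H(\mu_0(\cdot|A)\,\|\,\mu_0)=\log(1/\mu_0(A))$, likewise for $A_r$. The triangle inequality and (A3) give $r\le\sqrt{c\log2}+\sqrt{c\log(1/\mu_0(A_r))}$, so $\mu_0$ has Gaussian tails. As the drift has linear growth, all moments of $X_t$ are finite, locally uniformly in $t$.

Let $a=|V(\delta_0,0)|$. By It\^o's formula and (A2) with $Y=0$, $\varphi_t=\|X_t\|_2$ satisfies $(\varphi^2)'\le-2\lambda\varphi^2+2a\varphi+2d\sigma^2$. The right side is negative when $\varphi$ exceeds the positive root of $\lambda r^2=ar+d\sigma^2$, so $\varphi_t$ is bounded by the maximum of $\varphi_0$ and this root. By (R1), $a':=\sup_t|V(\mu_t,0)|\le a+L\sup_t\|X_t\|_2\le C$. By \eqref{eq:P}, $V(\mu_t,x)\cdot x\le-\lambda|x|^2+a'|x|$. Since $\Delta|x|^4=4(d+2)|x|^2$, It\^o's formula and H\"older's inequality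 give for $\psi_t=\|X_t\|_4$ the bound $(\psi^4)'\le4\psi^2\big(-\lambda\psi^2+a'\psi+(d+2)\sigma^2\big)$, and we conclude in the same way.
\end{proof}

\subsection{Functions of independent variables}

A function of many independent inputs that depends little on each input is close to its mean.

\begin{lemma}[resampling]\label{lem:resampling}
Let $w_1,\dots,w_m$ be independent of each other and of a $\sigma$-field $\mathcal K$. Let $p\in\{2,4\}$ and let $\zeta\in L^p$, with values in $\mathbb R^d$ or $\mathbb R^{d\times d}$, be a function of $\mathcal K$-measurable variables and of $w_1,\dots,w_m$. Let $\zeta^{(l)}$ be obtained by replacing $w_l$ with an independent copy. Then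
\[
\|\zeta-\mathbb E[\zeta|\mathcal K]\|_p\le C\Big(\sum_{l=1}^m\|\zeta-\zeta^{(l)}\|_p^2\Big)^{1/2}.
\]
\end{lemma}

\begin{proof}
Let $\mathcal K_l=\mathcal K\vee\sigma(w_1,\dots,w_l)$ and $D_l=\mathbb E[\zeta|\mathcal K_l]-\mathbb E[\zeta|\mathcal K_{l-1}]$. These are martingale differences with sum $\zeta-\mathbb E[\zeta|\mathcal K]$. Since $\mathbb E[\zeta^{(l)}|\mathcal K_l]=\mathbb E[\zeta|\mathcal K_{l-1}]$, we have $D_l=\mathbb E[\zeta-\zeta^{(l)}|\mathcal K_l]$ and $\|D_l\|_p\le\|\zeta-\zeta^{(l)}\|_p$. Burkholder's inequality $\|\sum_lD_l\|_p^2\le C\|\sum_l|D_l|^2\|_{p/2}$, applied to each entry, and the triangle inequality in $L^{p/2}$ finish the proof.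
\end{proof}

The next lemma is the i.i.d.\ computation of Section~\ref{sec:heuristics} for a general drift.

\begin{lemma}\label{lem:empirical}
Let $\mu=\mu_t$ for some $t\ge0$, let $X=(X^1,\dots,X^n)$ be i.i.d.\ with law $\mu$, let $1\le k\le n$, $X^{\le k}=(X^1,\dots,X^k)$, and
\[
\phi_k(x_1,\dots,x_k;x)=\mathbb E\,V\big(m_{(x_1,\dots,x_k,X^{k+1},\dots,X^n)},x\big).
\]
\begin{enumerate}
\item[(i)] $|\mathbb EV(m_X,x)-V(\mu,x)|\le C/n$ for all $x$.
\item[(ii)] $\|\phi_k(X^{\le k};x)-V(\mu,x)\|_4\le C\sqrt k/n$ for all $x$.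
\item[(iii)] $\|\phi_k(X^{\le k};X^1)-V(\mu,X^1)\|_4\le C\sqrt k/n$. In particular ($k=n$), $\|V(m_X,X^j)-V(\mu,X^j)\|_4\le Cn^{-1/2}$ for all $j$.
\item[(iv)] For every random vector $\chi$ on the same probability space, $\|\phi_k(X^{\le k};\chi)-V(\mu,\chi)\|_2\le C\sqrt k/n+C\frac kn\|\chi-X^1\|_4$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $a_N$ be the expectation of $V(\cdot,x)$ at the empirical measure of $N$ i.i.d.\ points of law $\mu$. We compare $a_N$ with $a_{2N}$. The $2N$ points $(X^l,X^l)_{l\le N}$ have the empirical measure of $N$ i.i.d.\ points; we pass to $(X^l,X'^l)_{l\le N}$, with $X'$ an independent copy, one pair at a time. Fix the other pairs, let $m^{u,v}$ be the empirical measure when the $l$-th pair is $(u,v)$, and let $h(u,v)=V(m^{u,v},x)$. For $U,U'$ i.i.d.\ with law $\mu$ and independent of the other pairs, $(U,U')$ and $(U',U)$ have the same law, so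
\begin{align*}
\mathbb E[h(U,U)-h(U,U')]&=\tfrac12\,\mathbb E\big[(h(U,U)-h(U',U))-(h(U,U')-h(U',U'))\big]\\
&=\tfrac12\,\mathbb E\int_0^1\big[\partial_1h(U_\tau,U)-\partial_1h(U_\tau,U')\big](U-U')\,d\tau
\end{align*}
with $U_\tau=U'+\tau(U-U')$. By (R2), $\partial_1h(w,u)=\frac1{2N}\nabla_{\mathbb W}V(m^{w,u},x)(w)$, and $\mathbb W_1(m^{w,u},m^{w,v})\le\frac{|u-v|}{2N}$, so by (R3) each step costs at most $\frac L{8N^2}\mathbb E|U-U'|^2\le\frac{LM^2}{4N^2}$. Over $N$ pairs, $|a_N-a_{2N}|\le\frac{LM^2}{4N}$, and summing over $N=n,2n,4n,\dots$ gives $|a_n-a_{2^jn}|\le\frac{LM^2}{2n}$. Finally $a_N\to V(\mu,x)$ by (R1): the empirical measures converge weakly to $\mu$ together with their first moments, a.s., so their $\mathbb W_1$ distance to $\mu$ tends to $0$ a.s., and in $L^1$ because it is bounded in $L^2$.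

(ii) By (R1) and \eqref{eq:emp}, resampling $X^i$ changes $\phi_k(X^{\le k};x)$ by at most $\frac Ln|X^i-X'^i|$, whose $L^4$ norm is at most $2LM/n$. The mean of $\phi_k(X^{\le k};x)$ is $\mathbb EV(m_X,x)$. Lemma~\ref{lem:resampling} with $k$ inputs bounds the fluctuation by $C(k/n^2)^{1/2}$, and (i) bounds the bias.

(iii) Replacing $X^1$ in the first slot of $\phi_k$ by an independent copy costs $2LM/n$ in $L^4$. Then the evaluation point $X^1$ is independent of the $k$ slots, and we integrate the fourth power of (ii) in $x$.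

(iv) Now $\chi$ may depend on all slots, so we move the evaluation point to $X^1$. Let $\bar\phi(x)=\mathbb EV(m_X,x)$ and $\psi=\phi_k-\bar\phi$. By (i), $|\bar\phi-V(\mu,\cdot)|\le C/n$ everywhere, so it suffices to bound $\psi(X^{\le k};\chi)$, and $\|\psi(X^{\le k};X^1)\|_2\le C\sqrt k/n$ by (iii). For deterministic $x_1,\dots,x_k,a,a'$, with $m=m_{(x_1,\dots,x_k,X^{k+1},\dots,X^n)}$ and $a_\tau=a'+\tau(a-a')$,
\[
\psi(x_1,\dots,x_k;a)-\psi(x_1,\dots,x_k;a')=\mathbb E\int_0^1\big[\nabla_xV(m,a_\tau)-\nabla_xV(m_X,a_\tau)\big](a-a')\,d\tau ,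
\]
which by (R3) and \eqref{eq:emp} is at most $\frac Ln|a-a'|\sum_{i\le k}\mathbb E|x_i-X^i|\le\frac Ln|a-a'|\sum_{i\le k}(|x_i|+M)$. H\"older's inequality gives $\|\psi(X^{\le k};\chi)-\psi(X^{\le k};X^1)\|_2\le\frac Ln\|\chi-X^1\|_4\cdot2Mk$.
\end{proof}

\begin{remark}\label{rem:lipschitz}
The bias bound (i) fails for functionals that are only Lipschitz: for $d=1$, $f(\nu)=|\int y\,\nu(dy)|$ and $\mu=N(0,1)$, one has $\mathbb Ef(m_X)-f(\mu)=\sqrt{2/(\pi n)}$.
\end{remark}

\subsection{Relative entropy}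

We use the following standard facts, for probability measures on Polish spaces.
\begin{description}
\item[(H1) Data processing.] $\mathbb H(\nu\circ f^{-1}\,\|\,\mu\circ f^{-1})\le\mathbb H(\nu\,\|\,\mu)$ for measurable $f$.
\item[(H2) Chain rule.] If $\nu(da,db)=\nu_1(da)\,\nu(db|a)$, then $\mathbb H(\nu\,\|\,\mu_1\otimes\mu_2)=\mathbb H(\nu_1\,\|\,\mu_1)+\int\mathbb H(\nu(\cdot|a)\,\|\,\mu_2)\,\nu_1(da)$. Taking $\mu_1=\nu_1$ and using (H1), the second marginal satisfies $\mathbb H(\nu_2\,\|\,\mu_2)\le\int\mathbb H(\nu(\cdot|a)\,\|\,\mu_2)\,\nu_1(da)$.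
\item[(H3) Lower semicontinuity.] $\nu\mapsto\mathbb H(\nu\,\|\,\mu)$ is lower semicontinuous for weak convergence; in particular it is Borel.
\item[(H4) Variational inequality.] $\int f\,d\nu\le\mathbb H(\nu\,\|\,\mu)+\log\int e^f\,d\mu$ if $f$ is nonnegative or $\nu$-integrable.
\end{description}
The next lemma says that adding a drift to a Brownian motion costs, in entropy, at most half the energy of the drift.

\begin{lemma}\label{lem:girsanov}
Let $W$ be a Brownian motion on $[s,t]$ for a filtration $(\mathcal F_r)$.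
\begin{enumerate}
\item[(a)] Let $\zeta$ be $\mathcal F_s$-measurable, let $u$ be progressive with $\mathbb E\int_s^t|u_r|^2dr<\infty$, and let $\tilde W_r=W_r-W_s+\int_s^ru$. Then $\mathbb H\big(\mathrm{Law}(\zeta,\tilde W)\,\|\,\mathrm{Law}(\zeta)\otimes\gamma\big)\le\frac12\mathbb E\int_s^t|u_r|^2dr$.
\item[(b)] Let $a(r,x)$ be Lipschitz in $x$ uniformly in $r$, with $a(r,0)$ bounded. Let $U$ be adapted with $dU_r=[a(r,U_r)+\vartheta_r]\,dr+\sqrt2\sigma\,dW_r$ on $[s,t]$, where $\vartheta$ is progressive and square integrable, and let $d\bar U_r=a(r,\bar U_r)\,dr+\sqrt2\sigma\,d\bar W_r$, where the increments of the Brownian motion $\bar W$ on $[s,t]$ are independent of $\bar U_s$. Then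
\[
\mathbb H\big(\mathrm{Law}(U_{[s,t]})\,\|\,\mathrm{Law}(\bar U_{[s,t]})\big)\le\mathbb H\big(\mathrm{Law}(U_s)\,\|\,\mathrm{Law}(\bar U_s)\big)+\frac1{4\sigma^2}\,\mathbb E\int_s^t|\vartheta_r|^2dr .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $j\ge1$ let $u^j_r=u_r1\{\int_s^r|u|^2\le j\}$ and $\tilde W^j=W-W_s+\int_s^\cdot u^j$. By Novikov's criterion and Girsanov's theorem, $d\mathbb Q^j=\exp(-\int_s^tu^j\cdot dW-\frac12\int_s^t|u^j|^2)\,d\mathbb P$ is a probability measure, equal to $\mathbb P$ on $\mathcal F_s$, under which $\tilde W^j$ is an $(\mathcal F_r)$-Brownian motion, hence independent of $\zeta$. So $(\zeta,\tilde W^j)$ has law $\mathrm{Law}(\zeta)\otimes\gamma$ under $\mathbb Q^j$, and by (H1)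
\[
\mathbb H\big(\mathrm{Law}(\zeta,\tilde W^j)\,\|\,\mathrm{Law}(\zeta)\otimes\gamma\big)\le\mathbb H(\mathbb P\,\|\,\mathbb Q^j)=\mathbb E\Big[\int_s^tu^j\cdot dW+\tfrac12\int_s^t|u^j|^2\Big]\le\tfrac12\mathbb E\int_s^t|u|^2 .
\]
Almost surely $u^j=u$ for large $j$, so $\tilde W^j\to\tilde W$, and (H3) concludes.

(b) Because the noise is additive, the equation $x_r=x_s+\int_s^ra(q,x_q)\,dq+\sqrt2\sigma w_r$ has a unique solution for every starting point $x_s$ and continuous path $w$, and the solution map is continuous. It sends $(U_s,\tilde W)$, with $\tilde W=W-W_s+\int_s^\cdot\vartheta/(\sqrt2\sigma)$, to $U$, and $(\bar U_s,\bar W-\bar W_s)$ to $\bar U$. By (H1) the left side is at most $\mathbb H(\mathrm{Law}(U_s,\tilde W)\,\|\,\mathrm{Law}(\bar U_s)\otimes\gamma)$. Two applications of (H2) show that this equals $\mathbb H(\mathrm{Law}(U_s)\,\|\,\mathrm{Law}(\bar U_s))+\mathbb H(\mathrm{Law}(U_s,\tilde W)\,\|\,\mathrm{Law}(U_s)\otimes\gamma)$, and (a) bounds the last term.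
\end{proof}

\section{From the conditional drift to the entropy}\label{sec:reduction}

\subsection{Synchronous coupling}

We first make precise that the particle system is within $n^{-1/2}$ of its limit at all times. Let $X^i$ solve \eqref{eq:MV} with the initial position $Y^i_0$ and the Brownian motion $B^i$; then $X^1,\dots,X^n$ are i.i.d. Put $\Delta^i=Y^i-X^i$.

\begin{lemma}\label{lem:sync}
For all $t\ge0$ and $i\le n$, $\|\Delta^i_t\|_4\le Cn^{-1/2}$. There is $K\le C$ such that $\xi^i_t=V(m^n_t,Y^i_t)-V(\mu_t,Y^i_t)$ satisfies $\mathbb E|\xi^i_t|^2\le4\sigma^2K/n$.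
\end{lemma}

\begin{proof}
Let $S^i_t=V(m_{X_t},X^i_t)-V(\mu_t,X^i_t)$; by Lemma~\ref{lem:empirical}(iii), $\|S^i_t\|_4\le Cn^{-1/2}$, so $\||S_t|\|_4^2=\|\sum_i|S^i_t|^2\|_2\le\sum_i\|S^i_t\|_4^2\le C$. The noises cancel in $\Delta$, and $(\Delta^i)'=[V(m^n,Y^i)-V(m_X,X^i)]+S^i$. By \eqref{eq:M}, $(|\Delta|^2)'\le-2\lambda|\Delta|^2+2|\Delta||S|$, so $\||\Delta_t|\|_4\le C$ by Lemma~\ref{lem:gronwall}. This bounds the sum over particles; for a single particle in $L^4$ write
\[
(\Delta^i)'=[V(m^n,Y^i)-V(m^n,X^i)]+[V(m^n,X^i)-V(m_X,X^i)]+S^i .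
\]
By \eqref{eq:P}, (R1) and \eqref{eq:emp}, $(|\Delta^i|^2)'\le-2\lambda|\Delta^i|^2+2|\Delta^i|\big(\frac L{\sqrt n}|\Delta|+|S^i|\big)$, and Lemma~\ref{lem:gronwall} gives the first claim. Finally $\xi^i=[V(m^n,Y^i)-V(m_X,X^i)]+S^i+[V(\mu_t,X^i)-V(\mu_t,Y^i)]$, so $|\xi^i|\le\frac L{\sqrt n}|\Delta|+2L|\Delta^i|+|S^i|$.
\end{proof}

The pattern of this proof, \eqref{eq:M} for the whole vector and then \eqref{eq:P} for one coordinate, will recur.

\subsection{The observed particles in their own filtration}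

\begin{lemma}\label{lem:projection}
There are $(\mathcal F^k_t)$-progressive processes, again denoted $\theta^i$, $i\le k$, that agree with \eqref{eq:xitheta} a.s.\ for a.e.\ $t$, and an $(\mathcal F^k_t)$-Brownian motion $W=(W^1,\dots,W^k)$ in $(\mathbb R^d)^k$ such that $dY^i_t=[V(\mu_t,Y^i_t)+\theta^i_t]\,dt+\sqrt2\sigma\,dW^i_t$ for $i\le k$.
\end{lemma}

\begin{proof}
On each $[0,T]\times\Omega$ with the measure $T^{-1}dt\otimes\mathbb P$, the conditional expectation of $\xi^i_t$ given $(t,Y^{\le k}_{\cdot\wedge t})$ has the form $g(t,Y^{\le k}_{\cdot\wedge t})$ with $g$ Borel. This process is progressive. Testing against products $\psi(t)f(Y^{\le k}_{\cdot\wedge t})$, with $f$ the indicator of a set in a countable algebra generating the Borel sets of path space, shows that it equals $\mathbb E[\xi^i_t|\mathcal F^k_t]$ a.s.\ for a.e.\ $t$. Define $W^i_t=\frac1{\sqrt2\sigma}\big(Y^i_t-Y^i_0-\int_0^t[V(\mu_r,Y^i_r)+\theta^i_r]\,dr\big)$, which is continuous and adapted to $\mathcal F^k$. For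 $s<t$,
\[
W^i_t-W^i_s=\frac1{\sqrt2\sigma}\int_s^t(\xi^i_r-\theta^i_r)\,dr+B^i_t-B^i_s .
\]
Given $\mathcal F^k_s$, the integral has mean zero by Fubini's theorem and the tower property, and the Brownian increment is independent of $\mathcal F^k_s$. So $W$ is a continuous martingale. It differs from $(B^1,\dots,B^k)$ by a process of finite variation, hence has the same quadratic covariations, and L\'evy's characterization shows that it is a Brownian motion.
\end{proof}

Let $a(r,x)=(V(\mu_r,x^i))_{i\le k}$ on $(\mathbb R^d)^k$. The equation $d\bar U=a(r,\bar U)\,dr+\sqrt2\sigma\,d\bar W$ on $[s,t]$ with $\bar U_s\sim\mu_s^{\otimes k}$ describes $k$ independent McKean--Vlasov particles, by uniqueness. Lemma~\ref{lem:girsanov}(b) on $[0,t]$ with $U=Y^{\le k}$, followed by (H1) for the evaluation at time $t$, gives \eqref{eq:girsanov-intro}.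

\subsection{Proof of Theorems~\ref{thm:main} and~\ref{thm:complements}, given the drift estimate}

Assume \eqref{eq:drift}, with constant $C_0$. By exchangeability it holds for each $\theta^i$, $i\le k$, so $\theta=(\theta^i)_{i\le k}$ satisfies $\mathbb E|\theta_r|^2\le C_0k^2/n^2$. For $t\le1$, \eqref{eq:girsanov-intro} gives \eqref{eq:rate} with constant $C_0/(4\sigma^2)$. For large $t$ it loses a factor $t$. We therefore use contraction to get a transport bound that is uniform in time, and pay in entropy only over the last unit of time. In this subsection $Y=(Y^1,\dots,Y^k)$.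

\emph{Transport.} Let $d\bar X^i_s=V(\mu_s,\bar X^i_s)\,ds+\sqrt2\sigma\,dW^i_s$, $\bar X^i_0=Y^i_0$, $i\le k$. Since $W$ is independent of $\mathcal F^k_0$, $\bar X_s\sim\mu_s^{\otimes k}$. We have $(Y^i-\bar X^i)'=V(\mu_s,Y^i)-V(\mu_s,\bar X^i)+\theta^i$, so \eqref{eq:P} gives $(|Y-\bar X|^2)'\le-2\lambda|Y-\bar X|^2+2|Y-\bar X||\theta|$, and by Lemma~\ref{lem:gronwall}
\begin{equation}\label{eq:transport}
\mathbb E|Y_s-\bar X_s|^2\le\lambda^{-2}C_0\,k^2/n^2,\qquad s\ge0 .
\end{equation}
This is \eqref{eq:W2}.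

\emph{From transport to entropy.} Let $t\ge1$. We build a process that starts at time $t-1$ from $\bar X_{t-1}$, which has exactly the law $\mu_{t-1}^{\otimes k}$, and ends at $Y_t$, by absorbing the displacement at constant speed. Let $D=\bar X_{t-1}-Y_{t-1}$, which is $\mathcal F^k_{t-1}$-measurable, and $U_s=Y_s+(t-s)D$ for $s\in[t-1,t]$. Then $U_{t-1}=\bar X_{t-1}$, $U_t=Y_t$, and
\[
dU^i_s=[V(\mu_s,U^i_s)+\vartheta^i_s]\,ds+\sqrt2\sigma\,dW^i_s,\qquad\vartheta^i_s=\theta^i_s+V(\mu_s,Y^i_s)-V(\mu_s,U^i_s)-D^i ,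
\]
with $|\vartheta_s|\le|\theta_s|+(L+1)|D|$. Lemma~\ref{lem:girsanov}(b) on $[t-1,t]$, where the initial entropy vanishes, (H1) and \eqref{eq:transport} give
\[
\mathbb H\big(P^{n,k}_t\,\|\,\mu_t^{\otimes k}\big)\le\frac1{4\sigma^2}\int_{t-1}^t\mathbb E|\vartheta_s|^2ds\le\frac{C_0}{2\sigma^2}\Big(1+\frac{(L+1)^2}{\lambda^2}\Big)\frac{k^2}{n^2}.
\]
This is \eqref{eq:rate}.

\emph{Path space.} Lemma~\ref{lem:girsanov}(b) on $[t,t+T]$ with $U=Y$ bounds the left side of \eqref{eq:path} by $\mathbb H(P^{n,k}_t\,\|\,\mu_t^{\otimes k})+\frac T{4\sigma^2}C_0(k/n)^2$, and \eqref{eq:rate} applies to the first term. \qed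

It remains to prove \eqref{eq:drift}. Two cases are immediate. If $k=n$, then $\theta^1_t=\xi^1_t$, and Lemma~\ref{lem:sync} gives $\mathbb E|\theta^1_t|^2\le C/n=Ck/n^2$. If $t=0$, then $\theta^1_0=\phi_k(Y^{\le k}_0;Y^1_0)-V(\mu_0,Y^1_0)$, and Lemma~\ref{lem:empirical}(iii) applies.

\section{The system with frozen input}\label{sec:frozen}

For the rest of the paper fix $t>0$ and $k<n$, and put $N=n-k$. The letter $Y$ without an upper index denotes the observed path $(Y^1_s,\dots,Y^k_s)_{s\in[0,t]}$.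

\subsection{Definition and stability}

Let $\Omega_N$ be the space of \emph{noises} $\omega=(\omega^j)_{k<j\le n}$, where $\omega^j=(z^j_0,b^j)$ consists of a point of $\mathbb R^d$ and a continuous path $b^j:[0,t]\to\mathbb R^d$ with $b^j_0=0$. We write $\omega=(z_0,b)$ and let $\pi=(\mu_0\otimes\gamma)^{\otimes N}$ be the law of fresh noise. For an \emph{input} $y\in C([0,t];\mathbb R^d)^k$ and $\omega\in\Omega_N$, let $Z=Z(y,\omega)$ solve
\begin{equation}\label{eq:frozen}
Z^j_s=z^j_0+\int_0^sV\big(m_{(y_r,Z_r)},Z^j_r\big)\,dr+\sqrt2\sigma\,b^j_s,\qquad k<j\le n,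
\end{equation}
where $m_{(y,z)}=\frac1n\big(\sum_{i\le k}\delta_{y^i}+\sum_{j>k}\delta_{z^j}\big)$. By (R1), the solution exists and is unique for every $(y,\omega)$, is continuous in $(y,\omega)$, and grows at most linearly in the supremum norms of $y,z_0,b$.

\begin{lemma}\label{lem:stability}
Fix $y$, let $Z=Z(y,\omega)$, $Z'=Z(y,\omega')$ and $\delta=Z-Z'$.
\begin{enumerate}
\item[(a)] If $b-b'=\int_0^\cdot u_r\,dr$ with $u$ integrable, then $|\delta_s|\le e^{-\lambda s}|z_0-z'_0|+\sqrt2\sigma\int_0^se^{-\lambda(s-r)}|u_r|\,dr$.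
\item[(b)] If $\omega,\omega'$ differ only in the coordinate $l$ and $\delta^{\ne l}=(\delta^j)_{j>k,\,j\ne l}$, then
\[
|\delta^{\ne l}_s|\le\frac L{\sqrt n}\int_0^se^{-\lambda(s-r)}|\delta^l_r|\,dr,\qquad|\delta^j_s|\le L\int_0^se^{-\lambda(s-r)}\Big(\frac{|\delta^l_r|}n+\frac{|\delta^{\ne l}_r|}{\sqrt n}\Big)dr\quad(j\ne l).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:M} with the first $k$ coordinates frozen, $(|\delta|^2)'\le-2\lambda|\delta|^2+2\sqrt2\sigma|\delta||u|$; use Lemma~\ref{lem:gronwall}.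

(b) For $j\ne l$, $\delta^j$ is absolutely continuous and $\delta^j_0=0$. To use \eqref{eq:M} we need two configurations that agree in coordinate $l$, so let $Z^\sharp$ be $Z$ with $Z^l$ replaced by $Z'^l$, and write
\[
(\delta^j)'=\big[V(m_{(y,Z)},Z^j)-V(m_{(y,Z^\sharp)},Z^j)\big]+\big[V(m_{(y,Z^\sharp)},Z^{\sharp,j})-V(m_{(y,Z')},Z'^j)\big].
\]
The first bracket is at most $\frac Ln|\delta^l|$. Multiply by $\delta^j=Z^{\sharp,j}-Z'^j$ and sum over $j\ne l$. The second brackets contribute at most $-\lambda|\delta^{\ne l}|^2$, by \eqref{eq:M} with the coordinates $1,\dots,k$ and $l$ frozen, and the first at most $\frac Ln|\delta^l|\sqrt N|\delta^{\ne l}|$. Lemma~\ref{lem:gronwall} gives the first bound. For the second, write $(\delta^j)'=[V(m_{(y,Z)},Z^j)-V(m_{(y,Z)},Z'^j)]+[V(m_{(y,Z)},Z'^j)-V(m_{(y,Z')},Z'^j)]$; apply \eqref{eq:P} to the first bracket and bound the second by $\frac Ln\sum_{m>k}|\delta^m|\le\frac Ln|\delta^l|+\frac L{\sqrt n}|\delta^{\ne l}|$.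
\end{proof}

\subsection{Splitting the conditional drift}

In the true system the hidden particles are $Z(Y,\omega^*)$ with $\omega^*=(Y^j_0,B^j_{[0,t]})_{j>k}$, because they solve \eqref{eq:frozen}. The noise $\omega^*$ has law $\pi$, but it is not independent of $Y$. Let $\kappa(y)$ be the conditional law of $\omega^*$ given $Y=y$, and put
\[
F(y,\omega)=V\big(m_{(y_t,Z_t(y,\omega))},y^1_t\big),\qquad\widehat V(y)=\int F(y,\omega)\,\kappa(y)(d\omega),\qquad\Gamma(y)=\int F(y,\omega)\,\pi(d\omega).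
\]
Then $\widehat V(Y)=\mathbb E[V(m^n_t,Y^1_t)|\mathcal F^k_t]$, while $\Gamma(Y)$ is the drift that particle $1$ would feel on average if the hidden particles reacted to the observed ones but not conversely. Since $\theta^1_t=[\widehat V(Y)-\Gamma(Y)]+[\Gamma(Y)-V(\mu_t,Y^1_t)]$, the drift estimate \eqref{eq:drift}, and with it Theorems~\ref{thm:main} and~\ref{thm:complements}, follows from the next two propositions.

\begin{proposition}[feedback]\label{prop:feedback}
$\mathbb E|\widehat V(Y)-\Gamma(Y)|^2\le Ck/n^2$.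
\end{proposition}

\begin{proposition}[response to the input]\label{prop:response}
$\mathbb E|\Gamma(Y)-V(\mu_t,Y^1_t)|^2\le Ck/n^2$.
\end{proposition}

\subsection{Entropy on time windows}

How far is $\kappa(y)$ from $\pi$? The observed particles feel the hidden noise only through the drifts $\xi^i$, $i\le k$, whose total energy per unit of time is of order $k/n$. This bounds the information, window by window. For $s\in[0,t]$ let $\omega_{\le s}=(z_0,b_{[0,s]})$ and $\omega_{>s}=(b_r-b_s)_{r\in[s,t]}$. We identify $\omega$ with $(\omega_{\le s},\omega_{>s})$; for a probability $Q$ on $\Omega_N$, $Q_{\le s}$ and $Q_{>s}$ are the two marginals, and $\pi=\pi_{\le s}\otimes\gamma$. For $y$ with $\mathbb H(\kappa(y)\,\|\,\pi)<\infty$ define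
\begin{equation}\label{eq:v}
v_y(s)=2\big[\mathbb H(\kappa(y)\,\|\,\pi)-\mathbb H(\kappa(y)_{\le s}\,\|\,\pi_{\le s})\big]=2\int\mathbb H\big(\kappa(y)(\,\cdot\,|\omega_{\le s})\,\|\,\gamma\big)\,d\kappa(y)_{\le s},
\end{equation}
where $\kappa(y)(\cdot|\omega_{\le s})$ is the conditional law of $\omega_{>s}$ given $\omega_{\le s}$, and the equality is (H2). It is twice the part of the entropy carried by the window $[s,t]$.

\begin{lemma}\label{lem:windows}
With $K$ as in Lemma~\ref{lem:sync}, $\ \mathbb E\,\mathbb H(\kappa(Y)\,\|\,\pi)\le K\frac kn\,t$, and $\ \mathbb E\,v_Y(s)\le2K\frac kn(t-s)$ for $0\le s\le t$.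
\end{lemma}

\begin{proof}
For $i\le k$ let
\[
\tilde w^i_s=\frac1{\sqrt2\sigma}\Big(Y^i_s-Y^i_0-\int_0^sV(\mu_r,Y^i_r)\,dr\Big)=B^i_s+\int_0^s\frac{\xi^i_r}{\sqrt2\sigma}\,dr .
\]
The path $Y$ is a continuous function of $(Y_0,\tilde w)$ through the solution map of the proof of Lemma~\ref{lem:girsanov}(b), and conversely, so the two generate the same $\sigma$-field. Let $\tilde w_{>s}=(\tilde w_r-\tilde w_s)_{r\in[s,t]}$ and $\zeta_s=(Y_0,\tilde w_{[0,s]},\omega^*_{\le s})$. Apply Lemma~\ref{lem:girsanov}(a) on $[s,t]$, in the filtration generated by all initial positions and Brownian motions, to $W=(B^1,\dots,B^n)$ with the drift $\xi^i/(\sqrt2\sigma)$ in the coordinates $i\le k$ and $0$ in the others: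
\begin{equation}\label{eq:window}
\mathbb H\big(\mathrm{Law}(\zeta_s,\tilde w_{>s},\omega^*_{>s})\,\|\,\mathrm{Law}(\zeta_s)\otimes\gamma\otimes\gamma\big)\le\frac1{4\sigma^2}\sum_{i\le k}\int_s^t\mathbb E|\xi^i_r|^2dr\le K\frac kn(t-s).
\end{equation}
For $s=0$, $\zeta_0=(Y_0,z_0^*)$ has law $\mu_0^{\otimes k}\otimes\mu_0^{\otimes N}$. Regrouping the variables, \eqref{eq:window} bounds the entropy of $\mathrm{Law}\big((Y_0,\tilde w),\omega^*\big)$ relative to $(\mu_0^{\otimes k}\otimes\gamma)\otimes\pi$, and by (H2) this entropy dominates $\mathbb E\,\mathbb H(\kappa(Y)\,\|\,\pi)$. In particular $v_Y$ is a.s.\ defined. For general $s$, (H2) shows that the left side of \eqref{eq:window} dominates $\mathbb E\,\mathbb H\big(\mathrm{Law}(\omega^*_{>s}\,|\,\zeta_s,\tilde w_{>s})\,\|\,\gamma\big)$. Conditioning on $(\zeta_s,\tilde w_{>s})$ is conditioning on $(Y,\omega^*_{\le s})$, which gives the law $\kappa(Y)(\cdot|\omega^*_{\le s})$; so this expectation is $\frac12\mathbb E\,v_Y(s)$.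
\end{proof}

\subsection{The two estimates in the linear model}\label{sec:byhand}

Take the model \eqref{eq:linear} with $d=1$ and $\lambda>0$. Since $\mu_s$ is centered, $\xi^i_s=\beta\,\frac1n\sum_{l\le n}Y^l_s$, and \eqref{eq:cov} gives $\mathbb E|\xi^i_s|^2=\beta^2v^\parallel_s/n\le\beta^2\sigma^2/(\lambda n)$; so we may take $K=\beta^2/(4\lambda)$. Split the average into an observed and a hidden part, $O_s=\frac1n\sum_{i\le k}y^i_s$ and $R_s=\frac1n\sum_{j>k}Z^j_s$; then $F(y,\omega)-V(\mu_t,y^1_t)=\beta(O_t+R_t)$. Summing \eqref{eq:frozen} over $j$, with $\bar b=N^{-1/2}\sum_{j>k}b^j$ and $\lambda'=\lambda+\beta-\beta N/n=\lambda+\beta k/n$,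
\[
dR_s=-\lambda'R_s\,ds+\beta\frac NnO_s\,ds+\sqrt2\sigma\frac{\sqrt N}n\,d\bar b_s .
\]
The frozen system relaxes at rate $\lambda'\ge\lambda$, however large $\beta$ is. Hence
\[
R_t=\beta\frac Nn\int_0^te^{-\lambda'(t-r)}O_r\,dr+\sqrt2\sigma\frac{\sqrt N}n\,I,\qquad I=\int_0^te^{-\lambda'(t-r)}\,d\bar b_r ,
\]
where $I$ is defined pathwise by integration by parts and is centered under $\pi$. Therefore
\[
\Gamma(y)-V(\mu_t,y^1_t)=\beta O_t+\beta^2\frac Nn\int_0^te^{-\lambda'(t-r)}O_r\,dr,\qquad\widehat V(y)-\Gamma(y)=\sqrt2\sigma\beta\frac{\sqrt N}n\int I\,d\kappa(y).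
\]

\emph{Response.} At $y=Y$, \eqref{eq:cov} gives $\mathbb EO_r^2=n^{-2}v^\perp_r(k+\rho_rk^2/n)\le n^{-2}k\,v^\parallel_r\le\sigma^2k/(\lambda n^2)$. So $\|\Gamma(Y)-V(\mu_t,Y^1_t)\|_2\le\beta(1+\beta/\lambda)\sigma\lambda^{-1/2}\sqrt k/n$.

\emph{Feedback.} We need $\int I\,d\kappa(Y)=O(\sqrt{k/n})$ in $L^2$. If $\nu$ is a law on $\mathbb R$ with finite entropy relative to $N(0,a)$, it has a mean $\bar\nu$ by (H4) with $f=|x|$, and (H4) with $f(x)=\bar\nu x/a$ gives $\bar\nu^2/a\le\mathbb H(\nu\,\|\,N(0,a))+\bar\nu^2/(2a)$, that is, $\bar\nu^2\le2a\,\mathbb H(\nu\,\|\,N(0,a))$. Applied to $I$, whose variance under $\pi$ is at most $1/(2\lambda)$, with (H1) and the first bound of Lemma~\ref{lem:windows}, this gives $\mathbb E|\int I\,d\kappa(Y)|^2\le\lambda^{-1}K\frac kn\,t$: the right order in $k/n$, but growing in time. It charges $I$ for information about old noise that $I$ has forgotten. So cut $[0,t]$ into windows. Let $s_m=(t-m)^+$ and $I_m=\int_{s_{m+1}}^{s_m}e^{-\lambda'(t-r)}d\bar b_r$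 for $m\ge0$, so that $I=\sum_mI_m$. Under $\pi$, $I_m$ is a centered Gaussian with variance at most $e^{-2\lambda m}$, and it is a function of $\omega_{>s_{m+1}}$. By (H2) and \eqref{eq:v}, $\mathbb H(\kappa(y)_{>s}\,\|\,\gamma)\le\frac12v_y(s)$. Hence $\mathbb E|\int I_m\,d\kappa(Y)|^2\le e^{-2\lambda m}\,\mathbb E\,v_Y(s_{m+1})\le2K\frac kn(m+1)e^{-2\lambda m}$, and
\[
\|\widehat V(Y)-\Gamma(Y)\|_2\le\sqrt2\sigma\beta\,n^{-1/2}\sum_{m\ge0}e^{-\lambda m}\sqrt{2K\tfrac kn(m+1)}=\frac{\sigma\beta^2}{\sqrt\lambda}\,\frac{\sqrt k}n\sum_{m\ge0}e^{-\lambda m}\sqrt{m+1}.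
\]
The series converges for every $\lambda>0$, and $\beta$ enters only the constant.

In general three things change. The function $F(y,\cdot)$ is no longer linear in the noise, so it cannot be cut into Gaussian pieces; we represent $\kappa(y)$ by a drift instead. The hidden initial positions are random, which brings in (A3). And averaging over fresh noise no longer removes the noise exactly, which is the subject of Section~\ref{sec:response}.

\section{The feedback estimate}\label{sec:feedback}

\subsection{A measure of finite entropy as a drift}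

Lemma~\ref{lem:girsanov} bounds entropy by energy. Conversely, a measure of finite entropy relative to $\pi$ is obtained from Brownian motion by a drift whose energy on each window equals the entropy of that window. Let $(\mathcal C_s)_{s\le t}$ be the $\pi$-augmented filtration on $\Omega_N$ generated by $\omega_{\le s}$.

\begin{lemma}\label{lem:follmer}
Let $Q$ be a probability on $\Omega_N$ with $\mathbb H(Q\,\|\,\pi)<\infty$ and let $Q_0$ be the law of $z_0$ under $Q$. There is a progressive process $u$ such that $\tilde b=b-\int_0^\cdot u_r\,dr$ is a $(\mathcal C_s)$-Brownian motion under $Q$, so that $(z_0,\tilde b)$ has law $Q_0\otimes\gamma$, and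
\[
\mathbb H(Q_{\le s}\,\|\,\pi_{\le s})=\mathbb H(Q_0\,\|\,\mu_0^{\otimes N})+\tfrac12\,\mathbb E_Q\int_0^s|u_r|^2dr,\qquad0\le s\le t .
\]
\end{lemma}

\begin{proof}
Under $\pi$ the filtration is generated by the Brownian motion $b$ and the independent initial variable $z_0$, so the martingale representation theorem applies: the density process $\rho_s=\mathbb E_\pi[\frac{dQ}{d\pi}|\mathcal C_s]$ is continuous and $\rho_s=\rho_0+\int_0^sh\cdot db$ with $h$ progressive and $\int_0^t|h|^2<\infty$ $\pi$-a.s. If $\tau$ is the first zero of $\rho$, optional stopping gives $Q(\tau\le t)=\mathbb E_\pi[\rho_\tau1_{\tau\le t}]=0$, so $\inf_{s\le t}\rho_s>0$ $Q$-a.s. Put $u=\rho^{-1}h1_{\rho>0}$; then $\int_0^t|u|^2<\infty$ $Q$-a.s. Girsanov's theorem for $Q\ll\pi$ states that $b-\int\rho^{-1}d\langle b,\rho\rangle=\tilde b$ is a continuous local $Q$-martingale. Its bracket is that of $b$, so it is a Brownian motion by L\'evy's characterization. By It\^o's formula, $Q$-a.s.,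
\begin{equation}\label{eq:logrho}
\log\rho_s=\log\rho_0+\int_0^su\cdot db-\tfrac12\int_0^s|u|^2=\log\rho_0+\int_0^su\cdot d\tilde b+\tfrac12\int_0^s|u|^2 .
\end{equation}
For a stopping time $\tau\le t$, $\rho_\tau$ is the density of $Q$ on $\mathcal C_\tau$, so $\mathbb E_Q\log\rho_\tau=\mathbb H(Q|_{\mathcal C_\tau}\,\|\,\pi|_{\mathcal C_\tau})\le\mathbb H(Q\,\|\,\pi)$; in particular $\mathbb E_Q\log\rho_s=\mathbb H(Q_{\le s}\,\|\,\pi_{\le s})$. Let $\tau_m=\inf\{s:\rho_s\le1/m\text{ or }\int_0^s|h|^2\ge m\}\wedge t$. Then $\int_0^{\tau_m}|u|^2\le m^3$, and $\tau_m=t$ for large $m$, $Q$-a.s. Taking expectations in \eqref{eq:logrho} at $\tau_m$ gives $\mathbb H(Q_0\,\|\,\mu_0^{\otimes N})+\frac12\mathbb E_Q\int_0^{\tau_m}|u|^2\le\mathbb H(Q\,\|\,\pi)$, and monotone convergence gives $\mathbb E_Q\int_0^t|u|^2<\infty$. So $\int u\cdot d\tilde b$ is a $Q$-martingale, and the expectation of \eqref{eq:logrho} at time $s$ is the identity.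
\end{proof}

\subsection{The initial positions}

The drift $u$ accounts for the change in the Brownian part. The change in the law of $z_0$ is handled by (A3), which controls functions that are Lipschitz in each coordinate.

\begin{lemma}\label{lem:tensor}
Let $\Psi:(\mathbb R^d)^N\to\mathbb R^d$ be $\ell$-Lipschitz in each coordinate when the others are fixed. For every probability $\nu$ on $(\mathbb R^d)^N$ with $\mathbb H(\nu\,\|\,\mu_0^{\otimes N})<\infty$,
\[
\Big|\int\Psi\,d\nu-\int\Psi\,d\mu_0^{\otimes N}\Big|^2\le\ell^2\,cN\,\mathbb H(\nu\,\|\,\mu_0^{\otimes N}).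
\]
\end{lemma}

\begin{proof}
Number the coordinates $1,\dots,N$. Let $z\sim\nu$, let $\nu_j=\nu(dz^j|z^1,\dots,z^{j-1})$ and $H_j=\mathbb H(\nu_j\,\|\,\mu_0)$; iterating (H2), $\sum_j\mathbb EH_j=\mathbb H(\nu\,\|\,\mu_0^{\otimes N})$. By (A3), $\int|x|\,d\nu_j\le\sqrt{cH_j}+\int|x|\,d\mu_0$, so $z$ is integrable. Let $\Psi_j(z^1,\dots,z^j)$ be the integral of $\Psi$ over the last $N-j$ coordinates against $\mu_0^{\otimes(N-j)}$; it is $\ell$-Lipschitz in $z^j$, $\Psi_N=\Psi$ and $\Psi_0=\int\Psi\,d\mu_0^{\otimes N}$. Then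
\[
\mathbb E\big[\Psi_j(z^1,\dots,z^j)-\Psi_{j-1}(z^1,\dots,z^{j-1})\big]=\mathbb E\int\Psi_j(z^1,\dots,z^{j-1},x)\,(\nu_j-\mu_0)(dx),
\]
and the inner integral is at most $\ell\,\mathbb W_1(\nu_j,\mu_0)\le\ell\sqrt{cH_j}$ in norm. Sum over $j$ and use the Cauchy--Schwarz inequality: $\sum_j\mathbb E\sqrt{cH_j}\le(cN\sum_j\mathbb EH_j)^{1/2}$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:feedback}}

Fix $y$ such that $Q=\kappa(y)$ has finite entropy relative to $\pi$; by Lemma~\ref{lem:windows} this holds for a.e.\ $y$. Take $u,\tilde b$ from Lemma~\ref{lem:follmer}. By \eqref{eq:v}, $v_y(s)=\mathbb E_Q\int_s^t|u_r|^2dr$. Thus $v_y(s)$ is continuous in $s$; it is measurable in $y$ by (H3), hence jointly measurable. Let $\Psi(z_0)=\int F(y,(z_0,b))\,\gamma(db)$. Since $(z_0,\tilde b)\sim Q_0\otimes\gamma$ under $Q$, we have $\mathbb E_QF(y,(z_0,\tilde b))=\int\Psi\,dQ_0$, and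
\[
\widehat V(y)-\Gamma(y)=T_a+T_b,\qquad T_a=\mathbb E_Q\big[F(y,(z_0,b))-F(y,(z_0,\tilde b))\big],\qquad T_b=\int\Psi\,d\big(Q_0-\mu_0^{\otimes N}\big).
\]

\emph{The Brownian part.} Let $Z=Z(y,(z_0,b))$ and $Z'=Z(y,(z_0,\tilde b))$. By (R1), \eqref{eq:emp}, Lemma~\ref{lem:stability}(a) and the Cauchy--Schwarz inequality for the measure $Q\otimes e^{-\lambda(t-r)}dr$, whose mass is at most $1/\lambda$,
\[
|T_a|^2\le\frac{L^2}n\big(\mathbb E_Q|Z_t-Z'_t|\big)^2\le\frac{2L^2\sigma^2}{\lambda n}\int_0^te^{-\lambda(t-r)}\,\mathbb E_Q|u_r|^2\,dr .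
\]
We have no bound on $\mathbb E_Q|u_r|^2$ at a given time, only on its integrals over windows $[s,t]$. So we write the weight as a mixture of windows, $e^{-\lambda(t-r)}=e^{-\lambda t}+\int_0^r\lambda e^{-\lambda(t-s)}ds$, and Tonelli's theorem gives
\begin{equation}\label{eq:Ta}
|T_a|^2\le\frac{2L^2\sigma^2}{\lambda n}\Big[e^{-\lambda t}v_y(0)+\int_0^t\lambda e^{-\lambda(t-s)}v_y(s)\,ds\Big].
\end{equation}

\emph{The initial part.} Let $z_0,z'_0$ differ only in coordinate $l$, and let $\delta=Z(y,(z_0,b))-Z(y,(z'_0,b))$. By Lemma~\ref{lem:stability}(a), $|\delta^l_s|\le|\delta_s|\le e^{-\lambda s}|\delta^l_0|$. This alone would give $\Psi$ a Lipschitz constant of order $n^{-1/2}$, which is too large. Part (b) shows that the other particles move much less: $|\delta^{\ne l}_t|\le\frac L{\sqrt n}te^{-\lambda t}|\delta^l_0|$. Hence, for every $b$,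
\[
|F(y,(z_0,b))-F(y,(z'_0,b))|\le\frac Ln\big(|\delta^l_t|+\sqrt n\,|\delta^{\ne l}_t|\big)\le\frac Ln(1+Lt)e^{-\lambda t}\,|z^l_0-z'^l_0| ,
\]
and $\Psi$ inherits this constant. By Lemma~\ref{lem:tensor} and (H1),
\begin{equation}\label{eq:Tb}
|T_b|^2\le\frac{cL^2}n(1+Lt)^2e^{-2\lambda t}\,\mathbb H(\kappa(y)\,\|\,\pi).
\end{equation}

The right sides of \eqref{eq:Ta} and \eqref{eq:Tb} are measurable in $y$. Taking expectations at $y=Y$ and using Lemma~\ref{lem:windows},
\[
\mathbb E|\widehat V(Y)-\Gamma(Y)|^2\le\frac{8L^2\sigma^2K}{\lambda}\,\frac k{n^2}\Big[te^{-\lambda t}+\int_0^\infty\lambda e^{-\lambda\tau}\tau\,d\tau\Big]+2cL^2K\,\frac k{n^2}\,t(1+Lt)^2e^{-2\lambda t}.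
\]
The bracket is at most $2/\lambda$, and $t(1+Lt)^2e^{-2\lambda t}$ is bounded in $t$. \qed

\section{The response to the input}\label{sec:response}

\subsection{Setting and strategy}

Keep the pairs $(Y^i,X^i)_{i\le k}$ of the synchronous coupling, and let $\mathcal G$ be the $\sigma$-field generated by their paths on $[0,t]$. Let $\omega\sim\pi$ be \emph{fresh} noise, independent of $\mathcal G$, and $Z=Z(Y,\omega)$. The hidden particles of the true system play no role in this section, and we reuse notation: for $j>k$, $X^j$ is the solution of \eqref{eq:MV} driven by $\omega^j$, and $\Delta^j=Z^j-X^j$; for $i\le k$, $\Delta^i=Y^i-X^i$ as before. Then $X^1,\dots,X^n$ are i.i.d., and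
\[
\Gamma(Y)=\mathbb E\big[V(m_{(Y_t,Z_t)},Y^1_t)\,\big|\,\mathcal G\big].
\]
Let $\mathcal G_j=\mathcal G\vee\sigma(\omega^j)$ and $\mathcal G_{jl}=\mathcal G\vee\sigma(\omega^j,\omega^l)$. All bounds are uniform in $s\in[0,t]$, and the time index is often omitted. Indices $j,l,m$ range over $\{k+1,\dots,n\}$. By Lemma~\ref{lem:sync},
\begin{equation}\label{eq:input}
\Big\|\frac1n\sum_{i\le k}|\Delta^i|\Big\|_4\le C\,\frac kn\,n^{-1/2}\le C\,\frac{\sqrt k}n\le Cn^{-1/2}.
\end{equation}

One would like to replace $Z^j$ by $X^j$ and use Lemma~\ref{lem:empirical}. But $\Delta^j$ is of order $n^{-1/2}$, not $\sqrt k/n$. In the linear model of Section~\ref{sec:byhand}, $\Delta^j_s=\beta\int_0^se^{-(\lambda+\beta)(s-r)}(O_r+R_r)\,dr$, and $R_r$ contains the noise term $\frac{\sqrt2\sigma}n\sum_m\int_0^re^{-\lambda'(r-q)}db^m_q$, of size $\sqrt N/n$. The example also shows the remedy. Averaging over $\omega^m$, $m\ne j$, removes all of this sum except the term $m=j$, of size $1/n$, and leaves the input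 terms, of size $\sqrt k/n$. We cannot average over $\omega^j$ as well, since $X^j$ depends on it. This leads to
\[
\hat Z^j_s=\mathbb E[Z^j_s\,|\,\mathcal G_j],\qquad\eta^j=Z^j-\hat Z^j,\qquad D^j=\hat Z^j-X^j .
\]
We show that the fluctuation $\eta^j$, of size $n^{-1/2}$, contributes only $1/n$ because it is conditionally centered (Lemma~\ref{lem:second}), and that $D^j$ is of size $\sqrt k/n$ by monotonicity (Lemma~\ref{lem:D}).

\subsection{Influence of one noise on the other particles}

\begin{lemma}\label{lem:crude}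
$\|\Delta^j_s\|_4\le Cn^{-1/2}$ for $j>k$.
\end{lemma}

\begin{proof}
Let $S^j=V(m_X,X^j)-V(\mu_s,X^j)$, so that $\|S^j\|_4\le Cn^{-1/2}$ by Lemma~\ref{lem:empirical}(iii), and let $\Delta^{>k}=(\Delta^j)_{j>k}$, $S^{>k}=(S^j)_{j>k}$, $X^{>k}=(X^j)_{j>k}$. We have $\Delta^j_0=0$ and
\[
(\Delta^j)'=\big[V(m_{(Y,Z)},Z^j)-V(m_{(Y,X^{>k})},X^j)\big]+\big[V(m_{(Y,X^{>k})},X^j)-V(m_X,X^j)\big]+S^j,
\]
where the middle bracket is at most $\frac Ln\sum_{i\le k}|\Delta^i|$. By \eqref{eq:M} with $Y$ frozen, $\varphi=|\Delta^{>k}|$ satisfies the hypothesis of Lemma~\ref{lem:gronwall} with $g=\sqrt N\frac Ln\sum_{i\le k}|\Delta^i|+|S^{>k}|$, and $\|g\|_4\le C$ by \eqref{eq:input}; so $\||\Delta^{>k}|\|_4\le C$. Next write $(\Delta^j)'=[V(m_{(Y,Z)},Z^j)-V(m_{(Y,Z)},X^j)]+[V(m_{(Y,Z)},X^j)-V(m_X,X^j)]+S^j$. By \eqref{eq:P}, $\varphi=|\Delta^j|$ satisfies the same hypothesis with $g=\frac Ln\sum_{i\le k}|\Delta^i|+\frac L{\sqrt n}|\Delta^{>k}|+|S^j|$, and $\|g\|_4\le Cn^{-1/2}$.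
\end{proof}

Let $Z^{(l)}$ be the solution obtained by replacing $\omega^l$ with an independent copy $\omega'^l$.

\begin{lemma}\label{lem:influence}
$\|Z^j_s-Z^{(l),j}_s\|_4\le C/n$ for $j\ne l$.
\end{lemma}

\begin{proof}
Let $\delta=Z-Z^{(l)}$ and let $X'^l$ be driven by $\omega'^l$. The pair $(Z^{(l),l},X'^l)$ has the law of $(Z^l,X^l)$, so $\|\delta^l\|_4\le\|\Delta^l\|_4+2M+\|\Delta^l\|_4\le C$. The first bound of Lemma~\ref{lem:stability}(b) gives $\||\delta^{\ne l}|\|_4\le Cn^{-1/2}$, and then the second gives $\|\delta^j\|_4\le C/n$.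
\end{proof}

\begin{lemma}\label{lem:averages}
For $j\neq l$:
\begin{enumerate}
\item[(a)] $\mathbb E[\eta^j|\mathcal G_j]=0$ and $\|\eta^j\|_4\le Cn^{-1/2}$.
\item[(b)] $\|\mathbb E[\eta^l|\mathcal G_{jl}]\|_4\le C/n$.
\item[(c)] Let $\mathcal K$ be $\mathcal G_j$ or $\mathcal G_{jl}$, let $\chi,\chi'$ be $\mathcal K$-measurable points of $\mathbb R^d$, and let $A$ be $\nabla_xV(m_{(Y,\hat Z)},\chi)$ or $\nabla_{\mathbb W}V(m_{(Y,\hat Z)},\chi)(\chi')$. Then $\|A-\mathbb E[A|\mathcal K]\|_4\le Cn^{-1/2}$.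
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim is the definition. For the second, apply Lemma~\ref{lem:resampling} to $Z^j$ with the $\sigma$-field $\mathcal G_j$ and the inputs $\omega^m$, $m\ne j$: by Lemma~\ref{lem:influence}, $\|\eta^j\|_4\le C(N/n^2)^{1/2}$.

(b) The variable $Z^{(j),l}$ does not depend on $\omega^j$, and conditioning it on $\mathcal G_{jl}$ integrates out $\omega'^j$ and $\omega^m$, $m\ne j,l$; so $\mathbb E[Z^{(j),l}|\mathcal G_{jl}]=\hat Z^l$. Hence $\mathbb E[\eta^l|\mathcal G_{jl}]=\mathbb E[Z^l-Z^{(j),l}|\mathcal G_{jl}]$, and Lemma~\ref{lem:influence} applies.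

(c) The point $\hat Z^m$ is a function of $Y$ and $\omega^m$ only. Since $\hat Z^m-X^m=\mathbb E[\Delta^m|\mathcal G_m]$, Lemma~\ref{lem:crude} gives $\|\hat Z^m\|_4\le M+Cn^{-1/2}\le C$. Resampling an input $\omega^m$ that is independent of $\mathcal K$ moves the single atom $\hat Z^m$ to a copy $\hat Z'^m$ and leaves $\chi,\chi'$ fixed, so by (R3) it changes $A$ by at most $\frac Ln|\hat Z^m-\hat Z'^m|$, which is at most $C/n$ in $L^4$. Lemma~\ref{lem:resampling} gives the bound $C(N/n^2)^{1/2}$.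
\end{proof}

\subsection{The fluctuations enter at second order}

\begin{lemma}\label{lem:second}
Let
\begin{align*}
e^j&=\mathbb E\big[V(m_{(Y,Z)},Z^j)-V(m_{(Y,\hat Z)},\hat Z^j)\,\big|\,\mathcal G_j\big],\\
e&=\mathbb E\big[V(m_{(Y,Z)},Y^1)-V(m_{(Y,\hat Z)},Y^1)\,\big|\,\mathcal G\big].
\end{align*}
Then $\|e^j\|_2\le C/n$ and $\|e\|_2\le C/n$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:taylor} at $z=(Y,\hat Z)$, $x=\hat Z^j$ with $h=(0,\eta)$, $h^0=\eta^j$:
\[
V(m_{(Y,Z)},Z^j)-V(m_{(Y,\hat Z)},\hat Z^j)=A^j\eta^j+\frac1n\sum_{l>k}G^{jl}\eta^l+r^j,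
\]
where $A^j=\nabla_xV(m_{(Y,\hat Z)},\hat Z^j)$, $G^{jl}=\nabla_{\mathbb W}V(m_{(Y,\hat Z)},\hat Z^j)(\hat Z^l)$, and $|r^j|\le L(2|\eta^j|^2+\frac3n\sum_l|\eta^l|^2)$. By Lemma~\ref{lem:averages}(a), $\|r^j\|_2\le C/n$. The linear terms are of size $n^{-1/2}$; their conditional means are smaller because the coefficients are nearly determined by the $\sigma$-fields given which the $\eta$'s are nearly centered.

Since $\mathbb E[\eta^j|\mathcal G_j]=0$, $\mathbb E[A^j\eta^j|\mathcal G_j]=\mathbb E\big[(A^j-\mathbb E[A^j|\mathcal G_j])\eta^j\,\big|\,\mathcal G_j\big]$, whose $L^2$ norm is at most $\|A^j-\mathbb E[A^j|\mathcal G_j]\|_4\|\eta^j\|_4\le C/n$ by Lemma~\ref{lem:averages}(a),(c). The term $l=j$ of the sum is at most $\frac Ln\|\eta^j\|_2\le Cn^{-3/2}$. For $l\ne j$ the coefficient $G^{jl}$ depends strongly on both $\omega^j$ and $\omega^l$, so we condition on $\mathcal G_{jl}$: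
\[
\mathbb E[G^{jl}\eta^l|\mathcal G_{jl}]=\mathbb E\big[(G^{jl}-\mathbb E[G^{jl}|\mathcal G_{jl}])\eta^l\,\big|\,\mathcal G_{jl}\big]+\mathbb E[G^{jl}|\mathcal G_{jl}]\;\mathbb E[\eta^l|\mathcal G_{jl}].
\]
The first term has $L^2$ norm at most $C/n$ by (a) and (c), the second by (b) and $|G^{jl}|\le L$. Conditioning further on $\mathcal G_j\subset\mathcal G_{jl}$ does not increase the norm, and averaging over $l$ gives $\|e^j\|_2\le C/n$.

For $e$, apply \eqref{eq:taylor} with $x=Y^1$, $h^0=0$. The remainder is at most $\frac{3L}n\sum_l|\eta^l|^2$, of $L^2$ norm at most $C/n$, and the linear term is $\frac1n\sum_lG^l\eta^l$ with $G^l=\nabla_{\mathbb W}V(m_{(Y,\hat Z)},Y^1)(\hat Z^l)$. The points $Y^1,\hat Z^l$ are $\mathcal G_l$-measurable, so $\mathbb E[G^l\eta^l|\mathcal G_l]=\mathbb E[(G^l-\mathbb E[G^l|\mathcal G_l])\eta^l|\mathcal G_l]$ has $L^2$ norm at most $C/n$ by (a) and (c). Condition on $\mathcal G\subset\mathcal G_l$ and average over $l$.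
\end{proof}

\subsection{Monotonicity for the conditional averages}

\begin{lemma}\label{lem:D}
$\|D^j_s\|_2\le C\sqrt k/n$ for $j>k$.
\end{lemma}

\begin{proof}
Integrating \eqref{eq:frozen} over $\omega^m$, $m\ne j$, and using Fubini's theorem,
\[
\hat Z^j_s=z^j_0+\int_0^s\mathbb E\big[V(m_{(Y_r,Z_r)},Z^j_r)\,\big|\,\mathcal G_j\big]dr+\sqrt2\sigma b^j_s .
\]
So $D^j$ is absolutely continuous, $D^j_0=0$, and
\begin{equation}\label{eq:Dprime}
(D^j)'=\mathbb E\big[V(m_{(Y,\hat Z)},\hat Z^j)-V(m_{(Y,X^{>k})},X^j)\,\big|\,\mathcal G_j\big]+e^j+q^j,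
\end{equation}
where $q^j=\mathbb E[V(m_{(Y,X^{>k})},X^j)|\mathcal G_j]-V(\mu_s,X^j)$.

\emph{The source $q^j$.} Replacing $Y$ by $X^{\le k}$ in the empirical measure costs at most $C\sqrt k/n$ in $L^2$, by \eqref{eq:input}. Replacing then the atom $X^j$ of $m_X$ by an independent copy $X'^j$ costs at most $\frac Ln\|X^j-X'^j\|_2\le C/n$. After these replacements, the $N$ hidden atoms are i.i.d.\ with law $\mu_s$ and independent of $\mathcal G_j$, so the conditional expectation is $\phi_k(X^{\le k};X^j)$ in the notation of Lemma~\ref{lem:empirical}. As $X^j$ is independent of $X^{\le k}$, part (ii) of that lemma, integrated in $x$, gives $\|\phi_k(X^{\le k};X^j)-V(\mu_s,X^j)\|_2\le C\sqrt k/n$. Hence $\|q^j\|_2\le C\sqrt k/n$.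

\emph{The energy estimate.} The first term of \eqref{eq:Dprime} is conditioned on a $\sigma$-field that depends on $j$, so \eqref{eq:M} does not apply pathwise. It applies in expectation. By (R1), $\|(D^j)'\|_2$ is bounded on $[0,t]$, since $\|D^m\|_2\le\|\Delta^m\|_2$; so $\mathbb E|D_s|^2=2\int_0^s\sum_j\mathbb E[D^j_r\cdot(D^j_r)']\,dr$ is absolutely continuous. Because $D^j$ is $\mathcal G_j$-measurable, $\mathbb E\big[D^j\cdot\mathbb E[\,\cdot\,|\mathcal G_j]\big]=\mathbb E[D^j\cdot(\,\cdot\,)]$, and \eqref{eq:M} with $Y$ frozen gives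
\[
\sum_{j>k}\mathbb E\big[D^j\cdot\big(V(m_{(Y,\hat Z)},\hat Z^j)-V(m_{(Y,X^{>k})},X^j)\big)\big]\le-\lambda\,\mathbb E|D|^2 .
\]
By Lemma~\ref{lem:second}, the bound on $q^j$ and the Cauchy--Schwarz inequality, $\varphi_s=(\mathbb E|D_s|^2)^{1/2}$ satisfies $(\varphi^2)'\le-2\lambda\varphi^2+2\varphi\sqrt N\,C\sqrt k/n$. Lemma~\ref{lem:gronwall} gives $\mathbb E|D_s|^2\le CNk/n^2$. The system \eqref{eq:frozen} and the law $\pi$ are symmetric in the hidden indices, so $\mathbb E|D^j_s|^2=\mathbb E|D_s|^2/N$.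
\end{proof}

\subsection{Proof of Proposition~\ref{prop:response}}

At time $t$ we pass from the configuration $(Y,Z)$ to $(Y,\hat Z)$, to $(Y,X^{>k})$, to $X$, keeping the evaluation point $Y^1$:
\begin{align*}
\Gamma(Y)-V(\mu_t,Y^1)={}&e+\mathbb E\big[V(m_{(Y,\hat Z)},Y^1)-V(m_{(Y,X^{>k})},Y^1)\,\big|\,\mathcal G\big]\\
&+\mathbb E\big[V(m_{(Y,X^{>k})},Y^1)-V(m_X,Y^1)\,\big|\,\mathcal G\big]+\big(\mathbb E[V(m_X,Y^1)|\mathcal G]-V(\mu_t,Y^1)\big).
\end{align*}
We bound the four terms in $L^2$. The first is at most $C/n$ by Lemma~\ref{lem:second}. The second is at most $\frac Ln\sum_{j>k}\|D^j\|_2\le C\sqrt k/n$ by Lemma~\ref{lem:D}. The third is at most $C\sqrt k/n$ by \eqref{eq:input}. In the fourth, $X^{\le k}$ and $Y^1$ are $\mathcal G$-measurable and $X^{>k}$ is independent of $\mathcal G$, so it equals $\phi_k(X^{\le k};Y^1)-V(\mu_t,Y^1)$. The point $Y^1$ is not independent of $X^{\le k}$, but it is close to $X^1$: Lemma~\ref{lem:empirical}(iv) with $\chi=Y^1$ and Lemma~\ref{lem:sync} give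 the bound $C\sqrt k/n+C\frac kn\,n^{-1/2}\le C\sqrt k/n$. \qed

\medskip
Propositions~\ref{prop:feedback} and~\ref{prop:response} give the drift estimate \eqref{eq:drift} for $t>0$ and $k<n$; the cases $t=0$ and $k=n$ were treated at the end of Section~\ref{sec:reduction}. Since only (R), (A2) and (A3) were used, Theorems~\ref{thm:main} and~\ref{thm:complements} are proved.

\begin{thebibliography}{1}
\bibitem{AL} Manuel Arnese and Daniel Lacker, \emph{Sharp propagation of chaos for mean field Langevin dynamics, control, and games}, arXiv:2603.10988 (2026).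
\end{thebibliography}
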